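# No maximal cofinitary group is closed, or even $G_\delta$

## 1. Permutations of $\omega$ inside the Baire space

We work in ZFC throughout. Products of permutations are compositions: $(gh)(x)=g(h(x))$. For a set $D$ we write $g[D]=\{g(x):x\in D\}$, or just $gD$.

**Baire space and $S_\infty$.** The Baire space $\omega^\omega$ carries the product topology of the discrete space $\omega$. So a sequence $(g_n)$ converges to $f$ exactly when, for each $i$, $g_n(i)=f(i)$ for all large $n$. A function $f$ lies in the closure of a set $G$ exactly when every restriction of $f$ to a finite set agrees with some $g\in G$. The group $S_\infty$ of all permutations of $\omega$ is a subset of $\omega^\omega$, and with the subspace topology it is a topological group.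

*Example.* $S_\infty$ is not closed in $\omega^\omega$. Let $g_n(i)=i+1$ for $i<n$, $g_n(n)=0$, and $g_n(i)=i$ for $i>n$. Each $g_n$ is a permutation, but the limit is $i\mapsto i+1$, which misses $0$. A limit of permutations is always injective; what can be lost is surjectivity.

We therefore distinguish the closure of a group in $\omega^\omega$ from its closure in $S_\infty$. The closure in $S_\infty$ of a subgroup is again a subgroup.

**Borel classes.** $\Sigma^0_2$ sets are the $F_\sigma$ sets (countable unions of closed sets), and $\Pi^0_2$ sets are the $G_\delta$ sets (countable intersections of open sets). Closed sets and open sets of $\omega^\omega$ are both $G_\delta$. A set $C\subseteq\omega^\omega$ is *$\Sigma^0_2$-complete* if it is $\Sigma^0_2$ and every $\Sigma^0_2$ subset $B$ of a zero-dimensional Polish space $X$ is of the form $B=\varphi^{-1}[C]$ for some continuous $\varphi:X\to\omega^\omega$. We shall use the following theorem (Wadge; Kechris, *Classical Descriptive Set Theory*, Thm. 22.10): a set in $\Sigma^0_2\setminus\Pi^0_2$ of a zero-dimensional Polish space is $\Sigma^0_2$-complete.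

*Examples.* $S_\infty$ is $G_\delta$ in $\omega^\omega$: injectivity is a closed condition, and surjectivity says $f\in\bigcap_m\bigcup_n\{f:f(n)=m\}$. Hence $S_\infty$ is Polish, and so is each of its closed subgroups. The set $Q$ of eventually zero sequences is $\Sigma^0_2$-complete. Indeed, it is countable, hence $\Sigma^0_2$ and meager. It is also dense, so if it were $G_\delta$ it would be comeager as well, which contradicts the Baire category theorem. So $Q\in\Sigma^0_2\setminus\Pi^0_2$, and the theorem applies.

**The number $\mathfrak b$.** A family $F\subseteq\omega^\omega$ is *bounded mod finite* by $\psi$ if for every $\varphi\in F$ we have $\varphi(e)\le\psi(e)$ for all but finitely many $e$. The cardinal $\mathfrak b$ is the least size of a family that is not bounded mod finite by any $\psi$.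

*Example.* A countable family $\{\psi_n:n\in\omega\}$ is bounded mod finite by $\psi(e)=\max_{n\le e}\psi_n(e)$, since $\psi_n(e)\le\psi(e)$ once $e\ge n$. So $\mathfrak b>\aleph_0$.

## 2. Cofinitary groups, stabilizers, algebraic closure

**Cofinitary.** A permutation $g\ne\mathrm{id}$ is *cofinitary* if it has only finitely many fixed points. A subgroup $G\le S_\infty$ is *cofinitary* if all its non-identity elements are cofinitary.

*Examples.* We may replace $\omega$ by any countably infinite set. On $\mathbb Z$, let $t(x)=x+1$. The group $\langle t\rangle$ is cofinitary, because $t^k$ has no fixed point for $k\neq0$. On $\mathbb Q$, let $\mathrm{Aff}(\mathbb Q)$ be the group of maps $x\mapsto \alpha x+\beta$ with $\alpha\ne0$. A non-identity affine map has at most one fixed point, so this group is cofinitary. A transposition is not cofinitary.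

**Maximal cofinitary group (mcg).** An *mcg* is a cofinitary group that is not strictly contained in any cofinitary subgroup of $S_\infty$.

*Example.* The union of a chain of cofinitary groups is a cofinitary group, so by Zorn's lemma every cofinitary group is contained in an mcg. In particular there is an mcg containing $\langle t\rangle$. The group $\{\mathrm{id}\}$ is not an mcg, since it is strictly contained in a copy of $\langle t\rangle$.

**Stabilizers and algebraic closure.** For $G\le S_\infty$ and finite $D\subset\omega$, let $G_D$ be the pointwise stabilizer of $D$ in $G$, and let
$$\mathrm{acl}_G(D)=\{x\in\omega: G_Dx\text{ is finite}\}.$$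
Clearly $D\subseteq\mathrm{acl}_G(D)$. For a tuple $\bar a$ we write $G_{\bar a}$ for the stabilizer of its set of entries.

*Examples.* For $G=\langle t\rangle$ on $\mathbb Z$: $\mathrm{acl}(\emptyset)=\emptyset$, but $G_{\{0\}}$ is trivial, so $\mathrm{acl}(\{0\})=\mathbb Z$. For $G=\mathrm{Aff}(\mathbb Q)$: $G_{\{0\}}$ consists of the maps $x\mapsto \alpha x$, so $\mathrm{acl}(\{0\})=\{0\}$; but only the identity fixes both $0$ and $1$, so $\mathrm{acl}(\{0,1\})=\mathbb Q$. For $G=\mathrm{Aut}(\mathbb Q,<)$: $\mathrm{acl}(D)=D$ for each finite $D$, since the $G_D$-orbits outside $D$ are the open intervals cut out by $D$.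

**Oligomorphic.** $G$ is *oligomorphic* if for every $n$ it has only finitely many orbits on $\omega^n$.

*Examples.* $\mathrm{Aut}(\mathbb Q,<)$ is oligomorphic: the orbit of an $n$-tuple is determined by the order and equality pattern of its entries. $\mathrm{Aff}(\mathbb Q)$ is not oligomorphic: it has one orbit on points and two on pairs, but the triples $(0,1,q)$, $q\in\mathbb Q$, lie in pairwise different orbits.

## 3. Can a maximal cofinitary group be closed?

The definitions are in place, and we can ask: **is there an mcg that is a closed subset of $\omega^\omega$?** The question is taken from Severin Mejak and David Schrittesser, "Definability of maximal cofinitary groups", arXiv:2212.05318 (2022).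

For orientation, here are facts quoted with the question. Every mcg is uncountable (Adeleke). Every mcg has only finitely many orbits, and no mcg is $K_\sigma$, that is, a countable union of compact sets (both Kastermans). In ZF there is a $\Pi^0_1$ subset of $\omega^\omega$ which freely generates a $\Sigma^0_2$ mcg. Only this last fact is used below, and only in Corollary 5.

The answer is no, and even $G_\delta$ is impossible. We shall prove the following.

**Lemma 1 (non-maximality criterion).** Let $G$ be a cofinitary group. Suppose there are an infinite $A\subseteq\omega$ and $\psi:\omega\to\omega$ such that for every $g\in G$,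
$$\text{for all but finitely many }e\in\omega:\quad g(e)\in A\ \Rightarrow\ g(e)\le\psi(e). \tag{1}$$
Then $G$ is not maximal.

**Theorem 2.** If $G$ is an mcg, every subgroup of $G$ of index $<\mathfrak b$ (in particular every subgroup of countable index) has only finitely many orbits on $\omega$. In particular every mcg is oligomorphic.

**Theorem 3.** No mcg is closed in $\omega^\omega$. Moreover, the closure in $\omega^\omega$ of any mcg contains a non-surjective function.

**Theorem 4.** The closure in $S_\infty$ of any mcg contains a non-identity permutation with infinitely many fixed points. Hence no mcg is closed in $S_\infty$, and no mcg is $G_\delta$ in $\omega^\omega$.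

**Corollary 5.** (a) The lowest possible Borel complexity of an mcg is exactly $\Sigma^0_2$: there is a $\Sigma^0_2$ mcg, there is no $\Pi^0_2$ mcg, and every $\Sigma^0_2$ mcg is $\Sigma^0_2$-complete. (b) An mcg with the Baire property in its closure $K$ in $S_\infty$ (e.g. any analytic mcg) is meager in $K$.

## 4. Two small groups: translations of $\mathbb Z$ and affine maps of $\mathbb Q$

**Closed cofinitary groups exist.** The group $\mathrm{Aff}(\mathbb Q)$ is closed in $\mathbb Q^{\mathbb Q}$. An affine map is determined by its values at $0$ and $1$. If a sequence of such maps converges pointwise, these two values are eventually constant, so the sequence is eventually constant and its limit is in the group. Thus maximality has to enter the proof.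

**Enlarging $\langle t\rangle$ by hand.** Let us see why $G=\langle t\rangle$ on $\mathbb Z$ is not maximal. We look for an involution $f$ such that $\langle G,f\rangle$ stays cofinitary, and we build $f$ by pairing off the integers. Enumerate $\mathbb Z$ as $0,1,-1,2,-2,\dots$. At stage $n$, let $c_n$ be the first integer not yet used, let $E_n$ be the set of all integers used so far together with $c_n$, and choose $b_n>n+\max E_n$. Every integer is eventually used, and $f$ swaps $b_n$ and $c_n$ for each $n$. Call $\{b_n,c_n\}$ the edge $n$. Then for $k\ne0$,
$$t^k(b_n)\notin E_n\cup\{b_n\}\quad\text{whenever } n\ge|k|, \tag{2}$$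
because $b_n+k=e\in E_n$ gives $|k|=b_n-e>n$.

Consider the word $ft^k$ with $k\ne0$. If it fixes $x$, then $x+k=f(x)$, so $x$ and $x+k$ are the two ends of one edge $n$. Then $|k|=b_n-c_n>n$, which leaves only finitely many edges, hence finitely many $x$.

Now consider $ft^kft^l$ with $k,l\neq0$. A fixed point $x$ gives a closed walk
$$x\ \to\ x+l\ \to\ y=f(x+l)\ \to\ y+k\ \to\ f(y+k)=x.$$
Let $p$ be the edge containing $x+l$ and $y$, and $q$ the edge containing $y+k$ and $x$. Suppose $p\ge q$; the other case is symmetric. The larger end $b_p$ is either $x+l$ or $y$. In the first case $t^{-l}(b_p)=x$ lies on edge $q\le p$. In the second case $t^{k}(b_p)=y+k$ lies on edge $q\le p$. Since edges of index at most $p$ make up $E_p\cup\{b_p\}$, (2) yields $p<\max(|k|,|l|)$. So both edges come from a finite list, and there are only finitely many fixed points $x$.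

The only thing we used about $G$ is that each $g\neq\mathrm{id}$ in $G$ satisfies $g(b_n)\notin E_n\cup\{b_n\}$ for all large $n$. Lemma 1 will come from asking for which groups one can choose the $b_n$ so that this holds.

## 5. Limits that miss a point, and where the affine group blocks them

Suppose someone hands us a closed mcg $G$. In the example of Section 1 a limit of permutations lost surjectivity, so a natural plan is to build $g_0,g_1,\dots\in G$ converging to a function that misses a chosen point $a$. That function is in the closure of $G$ but not in $S_\infty$.

Suppose $g_n$ has been found and we promise to keep its values on $\{0,\dots,n-1\}$. Let $D_n=g_n[\{0,\dots,n-1\}]$. Later functions have the form $hg_n$ with $h\in G_{D_n}$. To keep room for later steps it is sensible to require $a\notin\mathrm{acl}(D_n)$, so that $G_{D_n}$ can still move $a$ to infinitely many places. At the next step we put $d=g_n(n)$, and we need $h\in G_{D_n}$ with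
$$a\notin \mathrm{acl}(D_n\cup\{h(d)\}).$$
Applying $h^{-1}$, which fixes $D_n$ pointwise, this says $h^{-1}(a)\notin\mathrm{acl}(D_n\cup\{d\})$. So the step succeeds exactly when the infinite orbit $G_{D_n}a$ is not contained in $\mathrm{acl}(D_n\cup\{d\})$.

**This is where the plan stops.** Try it in $\mathrm{Aff}(\mathbb Q)$, with $\mathbb Q$ enumerated as $q_0,q_1,\dots$ in place of $0,1,\dots$. The first step works, since algebraic closures of one-point sets are one-point sets. At the second step $D_2$ has two elements and $\mathrm{acl}(D_2)=\mathbb Q$ contains $a$, whatever $h$ we choose. It has to fail, because this group is closed.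

The plan would go through if we knew that $\mathrm{acl}(D)$ is finite for every finite $D$. Since $\mathrm{acl}(D)$ is the union of the finite orbits of $G_D$, it would be enough that *every stabilizer $G_D$ has only finitely many orbits*. The quoted theorem that an mcg has finitely many orbits covers only $D=\emptyset$. It cannot be applied to $G_D$, because $G_D$ is a subgroup of the cofinitary group $G$ and so is maximal only when $G_D=G$.

What helps is that $G_D$ has countable index in $G$. So we want a version of the pairing argument of Section 4 that tolerates countably many cosets. Here $G$ is uncountable in general, and if $G$ is transitive there is no $b_n$ with $g(b_n)\notin E_n$ for all $g$ at once. But the pairing argument allows finitely many exceptions for each $g$, and it leaves us free to take all $b_n$ from a thin set $A$. Write $e=g(b_n)$. The bad event is that $g^{-1}$ carries a point $e\in E_n$ to the point $b_n$ of $A$. If one function $\psi$ bounds the values of $g^{-1}$ in $A$ for almost all arguments, we can pick $b_n$ above $\psi[E_n]$ and the bad event becomes rare. That is hypothesis (1).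

## 6. Adjoining an involution with fast-growing edges: proof of Lemma 1

Let $G$, $A$, $\psi$ be as in Lemma 1.

**Step 1: construction of $f$.** The purpose is to define the involution that will be adjoined. Recursively for $n\in\omega$, let
$$c_n=\min\big(\omega\setminus\{b_m,c_m:m<n\}\big),\qquad E_n=\{b_m,c_m:m<n\}\cup\{c_n\},$$
and choose $b_n\in A$ with
$$b_n>\max\big(E_n\cup\psi[E_n]\big).$$
Such $b_n$ exists because $A$ is infinite and $E_n$ is finite. All the $b_n,c_n$ are distinct by construction. They exhaust $\omega$: if $k$ were never used, then $k$ would be a candidate for every $c_n$, so $c_n\le k$ for all $n$, which is impossible since the $c_n$ are distinct.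

Let $f$ be the involution swapping $b_n$ and $c_n$ for every $n$. It has no fixed points. Call $\{b_n,c_n\}$ the *edge $n$*. Every point lies on exactly one edge, $f$ maps each point to the other end of its edge, and
$$E_n\cup\{b_n\}=\{b_m,c_m:m\le n\}$$
is the set of points on edges of index at most $n$.

**Step 2: a group element rarely sends $b_n$ backwards.** The purpose is the analogue of (2). We claim that for every $g\in G\setminus\{\mathrm{id}\}$ there is $N_g$ such that
$$g(b_n)\notin\{b_m,c_m:m\le n\}\quad\text{for all }n\ge N_g. \tag{3}$$
By (1) applied to $g^{-1}\in G$, the set
$$X=\{e: g^{-1}(e)\in A,\ g^{-1}(e)>\psi(e)\}$$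
is finite. Suppose $g(b_n)=e\in E_n$. Then $g^{-1}(e)=b_n\in A$, and $b_n>\psi(e)$ because $e\in E_n$. So $e\in X$. Moreover $e$ determines $n$, since $b_n=g^{-1}(e)$. Hence $g(b_n)\in E_n$ for only finitely many $n$. The remaining possibility $g(b_n)=b_n$ also occurs for only finitely many $n$, since $g$ is cofinitary.

**Step 3: alternating words have finitely many fixed points.** The purpose is to control the typical new element of $\langle G,f\rangle$. We claim that if $k\ge1$ and $g_1,\dots,g_k\in G\setminus\{\mathrm{id}\}$, then
$$w=fg_1fg_2\cdots fg_k$$
has only finitely many fixed points.

Let $w(x)=x$. Follow $x$ through the word from the right: put $y_k=x$ and, for $j=k,k-1,\dots,1$,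
$$u_j=g_j(y_j),\qquad y_{j-1}=f(u_j).$$
Then $y_0=w(x)=x=y_k$, so we may read all indices modulo $k$. For each $j$ the points $u_j$ and $y_{j-1}$ are the two ends of one edge; let $n_j$ be its index. Thus
$$u_j\text{ lies on edge }n_j,\qquad y_j\text{ lies on edge }n_{j+1}.$$
Choose $j$ such that $n:=n_j$ is maximal. One of the two ends $u_j,y_{j-1}$ of edge $n$ is $b_n$.

* If $u_j=b_n$, then $g_j^{-1}(b_n)=y_j$ lies on edge $n_{j+1}\le n$. By (3) for $g_j^{-1}$, $n<N_{g_j^{-1}}$.
* Otherwise $y_{j-1}=b_n$, and $g_{j-1}(b_n)=u_{j-1}$ lies on edge $n_{j-1}\le n$. By (3) for $g_{j-1}$, $n<N_{g_{j-1}}$.

In both cases $n<N:=\max_i\max(N_{g_i},N_{g_i^{-1}})$, and $N$ does not depend on $x$. Since $x=y_0$ lies on edge $n_1\le n<N$, there are at most $2N$ fixed points.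

**Step 4: $f\notin G$.** The purpose is to see that $\langle G,f\rangle$ is strictly larger than $G$. If $f\in G$, then $f\in G\setminus\{\mathrm{id}\}$, and Step 3 with $k=1$, $g_1=f$ would say that $ff=\mathrm{id}$ has finitely many fixed points. This is absurd.

**Step 5: $\langle G,f\rangle$ is cofinitary.** The purpose is to reduce an arbitrary element to Step 3. Let $v\in\langle G,f\rangle\setminus\{\mathrm{id}\}$. Conjugate permutations have the same number of fixed points, so we may replace $v$ by a conjugate. Consider all conjugates of $v$ in $\langle G,f\rangle$ and all their expressions as products of elements of $G$ and occurrences of $f=f^{-1}$. Take an expression with the least number $k$ of occurrences of $f$.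

If $k=0$, then $v$ is conjugate to a non-identity element of $G$, which has finitely many fixed points.

Let $k\ge1$. Merging neighboring elements of $G$ and inserting identities, the expression is $h_0fh_1f\cdots fh_k$ with $h_i\in G$. Conjugating by $h_0$ gives $fh_1f\cdots f(h_kh_0)$. So $v$ is conjugate to $fg_1fg_2\cdots fg_k$ with all $g_i\in G$, still with $k$ occurrences of $f$.

* If $k\ge2$ and some $g_i=\mathrm{id}$, a cyclic conjugation brings us to the case $g_1=\mathrm{id}$. Then $f\,\mathrm{id}\,fg_2fg_3\cdots fg_k=g_2fg_3\cdots fg_k$ has $k-2$ occurrences of $f$, which contradicts minimality.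
* If $k=1$ and $g_1=\mathrm{id}$, the conjugate is $f$, which has no fixed points.
* Otherwise all $g_i\ne\mathrm{id}$, and Step 3 applies.

So every non-identity element of $\langle G,f\rangle$ has finitely many fixed points. Together with Step 4, $G\subsetneq\langle G,f\rangle$ with $\langle G,f\rangle$ cofinitary, and $G$ is not maximal. $\blacksquare$

## 7. Subgroups of small index have finitely many orbits: proof of Theorem 2

**Step 1: from infinitely many orbits to (1).** The purpose is to show that a cofinitary group $G$ with a subgroup $H$ of index $<\mathfrak b$ and with infinitely many $H$-orbits is not maximal. Let $A$ be the set of minimal elements of the $H$-orbits. It is infinite and meets every $H$-orbit in exactly one point.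

Let $C=Hg$ be a right coset and $e\in\omega$. The orbit $Hg(e)$ depends only on $C$ and $e$, since it equals $\{c(e):c\in C\}$. Let $\tau_C(e)$ be its unique element in $A$. If $g\in C$ and $g(e)\in A$, then $g(e)$ lies in $Hg(e)\cap A$, so
$$g(e)=\tau_C(e).$$
In words: once we know the coset of $g$, the only value in $A$ that $g$ can take at $e$ is prescribed.

There are fewer than $\mathfrak b$ cosets, hence fewer than $\mathfrak b$ functions $\tau_C$, so a single $\psi:\omega\to\omega$ bounds each of them mod finite. Given $g\in G$, put $C=Hg$. For all but finitely many $e$ we have $\tau_C(e)\le\psi(e)$, and for such $e$, $g(e)\in A$ implies $g(e)=\tau_C(e)\le\psi(e)$. This is (1), and Lemma 1 says that $G$ is not maximal. The first part of Theorem 2 is proved. Subgroups of countable index are included because $\aleph_0<\mathfrak b$.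

**Step 2: stabilizers.** The purpose is to apply Step 1 to $G_D$. Let $D$ be finite. If $g|_D=g'|_D$ then $g^{-1}g'\in G_D$, so $gG_D\mapsto g|_D$ is a well-defined injection from the left cosets of $G_D$ into the countable set $\omega^D$. There are as many right cosets as left cosets, so $G_D$ has countable index. Hence
$$\text{if } G \text{ is an mcg, then } G_D \text{ has finitely many orbits on }\omega\text{ for every finite }D. \tag{4}$$

**Step 3: oligomorphy.** The purpose is to pass from (4) to orbits on tuples, by induction on $n$. For $n=0$ there is one orbit. Suppose $G$ has finitely many orbits on $\omega^n$, and let $\bar a$ represent one of them. Every $(n+1)$-tuple whose first $n$ coordinates lie in the orbit of $\bar a$ can be moved by $G$ to one of the form $(\bar a,x)$. Two such tuples $(\bar a,x)$, $(\bar a,x')$ lie in the same $G$-orbit exactly when $x,x'$ lie in the same $G_{\bar a}$-orbit. By (4) there are finitely many of these. So $G$ has finitely many orbits on $\omega^{n+1}$. $\blacksquare$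

**The quoted theorems as special cases.** A countable cofinitary group is not maximal: use $H=\{\mathrm{id}\}$. A cofinitary group with infinitely many orbits is not maximal: use $H=G$. Finally, let the cofinitary group $G$ be contained in $\bigcup_nK_n$ with each $K_n$ compact. The set of values at $e$ of members of $K_n$ is a compact subset of discrete $\omega$, hence finite, so $K_n$ is bounded pointwise by some $\psi_n$. Let $\psi$ bound all $\psi_n$ mod finite. Then each $g\in G$ satisfies $g(e)\le\psi(e)$ for all but finitely many $e$, so Lemma 1 with $A=\omega$ shows that $G$ is not maximal. None of these statements is used below.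

## 8. A non-surjective limit: proof of Theorem 3

Let $G$ be an mcg, and write $\mathrm{acl}$ for $\mathrm{acl}_G$. We can now carry out the plan of Section 5.

**Step 1: algebraic closures are finite and equivariant.** The purpose is to supply the two facts that the plan needs. For finite $D$, the set $\mathrm{acl}(D)$ is the union of the finite $G_D$-orbits. By (4) there are finitely many of them, so $\mathrm{acl}(D)$ is finite. For $h\in G$ we have $G_{hD}=hG_Dh^{-1}$, so $G_{hD}\,h(x)=h[G_Dx]$. Thus $h(x)\in\mathrm{acl}(hD)$ if and only if $x\in\mathrm{acl}(D)$, that is,
$$\mathrm{acl}(hD)=h\,\mathrm{acl}(D). \tag{5}$$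

**Step 2: the sequence.** The purpose is to build the approximations. Since $\mathrm{acl}(\emptyset)$ is finite, fix $a\notin\mathrm{acl}(\emptyset)$. We construct $g_n\in G$ such that, with $D_n=g_n[\{0,\dots,n-1\}]$,
$$a\notin\mathrm{acl}(D_n)\quad\text{and}\quad g_{n+1}\text{ agrees with }g_n\text{ on }\{0,\dots,n-1\}.$$
Let $g_0=\mathrm{id}$; then $D_0=\emptyset$ and $a\notin\mathrm{acl}(D_0)$.

Given $g_n$, let $d=g_n(n)$. The orbit $G_{D_n}a$ is infinite because $a\notin\mathrm{acl}(D_n)$, and $\mathrm{acl}(D_n\cup\{d\})$ is finite. So some point of the orbit lies outside this finite set; write that point as $h^{-1}(a)$ with $h\in G_{D_n}$. From $h^{-1}(a)\notin\mathrm{acl}(D_n\cup\{d\})$ and (5) we get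
$$a\notin h\,\mathrm{acl}(D_n\cup\{d\})=\mathrm{acl}(h[D_n\cup\{d\}])=\mathrm{acl}(D_n\cup\{h(d)\}),$$
since $h$ fixes $D_n$ pointwise. Put $g_{n+1}=hg_n$. For $i<n$ we have $g_n(i)\in D_n$, so $g_{n+1}(i)=h(g_n(i))=g_n(i)$. Also $g_{n+1}(n)=h(d)$. Hence $D_{n+1}=D_n\cup\{h(d)\}$ and $a\notin\mathrm{acl}(D_{n+1})$, as required.

**Step 3: the limit.** The purpose is to check that the limit leaves $S_\infty$. For $m\ge n+1$, $g_{m+1}$ agrees with $g_m$ on $\{0,\dots,m-1\}\ni n$. So $g_m(n)=g_{n+1}(n)$ for all $m\ge n+1$. Therefore the pointwise limit $f$ exists, lies in the closure of $G$ in $\omega^\omega$, and satisfies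
$$f(n)=g_{n+1}(n)\in D_{n+1}\subseteq\mathrm{acl}(D_{n+1}).$$
Since $a\notin\mathrm{acl}(D_{n+1})$, $f(n)\ne a$. This holds for every $n$, so $f$ is not surjective. Thus $f\notin S_\infty$, hence $f\notin G$, and $G$ is not closed in $\omega^\omega$. $\blacksquare$

This answers the question of Section 3: there is no closed mcg.

## 9. Indiscernibles and fixed points: proof of Theorem 4

Theorem 3 says nothing about $G_\delta$ sets: $S_\infty$ itself is $G_\delta$, and its closure in $\omega^\omega$ contains non-surjective functions. To exclude $G_\delta$ groups we should find a *permutation* in the closure of $G$ that is not in $G$. A permutation $\ne\mathrm{id}$ with infinitely many fixed points would do.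

One might try to build it greedily by finite approximations, adding a new fixed point from time to time. Such a step can fail. Let $K$ be the group of all permutations preserving an equivalence relation on $\omega$ with two classes, both infinite. It is closed in $S_\infty$ and oligomorphic. If the first approximation sends a point of one class to the other class, every extension in $K$ swaps the classes and has no fixed points at all. So one would need to know which finite approximations are safe. The proof below avoids this by producing a whole infinite set of points, of which an automorphism can fix one part and move another.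

**Proposition 6.** Every closed oligomorphic $K\le S_\infty$ contains a non-identity element with infinitely many fixed points.

Here "closed" means closed in $S_\infty$. Two notions from model theory are used.

**Built-in Skolem functions.** A theory in a language $L'$ *has built-in Skolem functions* if for every $L'$-formula $\varphi(\bar x,y)$, with $\bar x$ a tuple of $n\ge1$ variables, there is a function symbol $s$ in $L'$ such that the theory proves $\forall\bar x\,(\exists y\,\varphi(\bar x,y)\to\varphi(\bar x,s(\bar x)))$. By the Tarski–Vaught test, a nonempty subset of a model of such a theory which is closed under all the functions of $L'$ is an elementary substructure. *Example.* On $\omega$ with its order, "the least $y$ with $\varphi(\bar x,y)$, and $0$ if there is none" is such a function. Step 3 uses this.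

**Order-indiscernibles.** Distinct elements $(a_q)_{q\in\mathbb Q}$ of a structure are *order-indiscernible* if for every formula $\varphi(x_1,\dots,x_n)$ and all increasing $n$-tuples $\bar p,\bar q$ from $\mathbb Q$, $\varphi(a_{\bar p})$ holds if and only if $\varphi(a_{\bar q})$ holds; here $a_{\bar p}=(a_{p_1},\dots,a_{p_n})$. *Example.* In $(\mathbb Q,<)$ the elements $a_q=q$ are order-indiscernible, because any increasing tuple is carried to any other of the same length by an automorphism.

*Proof of Proposition 6.*

**Step 1: a structure with automorphism group $K$.** The purpose is to translate the problem into model theory. Let $M$ be the structure with universe $\omega$ and, for each $n\ge1$ and each $K$-orbit on $\omega^n$, a relation symbol naming that orbit. The language $L$ is countable. Clearly $K\le\mathrm{Aut}(M)$. Conversely, let $g\in\mathrm{Aut}(M)$. For each finite tuple $\bar a$, the tuples $\bar a$ and $g\bar a$ lie in the same named orbit, so some $k\in K$ has $k\bar a=g\bar a$. Thus $g$ is in the closure of $K$ in $S_\infty$, which is $K$. So $\mathrm{Aut}(M)=K$.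

**Step 2: $\mathrm{Th}(M)$ is $\aleph_0$-categorical.** The purpose is to be allowed to work in some other countable model and come back. That oligomorphic $\mathrm{Aut}(M)$ implies $\aleph_0$-categoricity is part of the Ryll-Nardzewski (Engeler, Svenonius) theorem; in our language it has a short proof. The following facts hold in $M$ and are expressed by sentences of $\mathrm{Th}(M)$.

* (i) For each $n\ge1$, every $n$-tuple satisfies exactly one of the $n$-ary symbols. This is a first-order sentence because there are only finitely many $n$-ary symbols, which is where oligomorphy enters. Each symbol is satisfied by some tuple.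
* (ii) For each $(n+1)$-ary symbol $S$, with $n\ge1$, there is an $n$-ary symbol $R$ with $\forall\bar x\,\forall y\,(S(\bar x,y)\to R(\bar x))$ and $\forall\bar x\,(R(\bar x)\to\exists y\,S(\bar x,y))$. Indeed, the projection of a $K$-orbit to its first $n$ coordinates is a $K$-orbit.
* (iii) For each $n$-ary symbol $R$ and each atomic formula $\alpha(x_1,\dots,x_n)$, including equalities, either $\forall\bar x\,(R(\bar x)\to\alpha(\bar x))$ or $\forall\bar x\,(R(\bar x)\to\neg\alpha(\bar x))$. Indeed, $K$ preserves all relations and is transitive on the orbit named by $R$.

Let $P,Q$ be countable models of $\mathrm{Th}(M)$. Suppose $\bar a$ from $P$ and $\bar b$ from $Q$ are $n$-tuples satisfying the same $n$-ary symbol $R$, and let $c\in P$. By (i), $(\bar a,c)$ satisfies some $S$. The symbol that (ii) attaches to $S$ holds of $\bar a$, so it is $R$ by (i). By (ii) there is $d\in Q$ such that $(\bar b,d)$ satisfies $S$. The roles of $P$ and $Q$ can be exchanged. The first pair of points is found from (i) with $n=1$: given $c\in P$ satisfying a unary symbol, some $d\in Q$ satisfies the same one. Going back and forth through enumerations of $P$ and $Q$, we get a correspondence between all of $P$ and all of $Q$. By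 (iii) it preserves equality and all relations in both directions, so it is an isomorphism.

**Step 3: Skolem functions.** The purpose is to be able to generate small elementary substructures. Let $M^<$ be $M$ expanded by the usual order $<$ of $\omega$. For each formula $\varphi(\bar x,y)$ of $L\cup\{<\}$, with $\bar x$ of length at least $1$ and dummy variables allowed, add a function symbol $s_\varphi$. Interpret $s_\varphi(\bar x)$ as the least $y$ satisfying $\varphi(\bar x,y)$ if there is one, and as $0$ otherwise. Let $M'$ be the resulting structure and $L'$ its language, which is countable. Every $s_\varphi$ is definable in $M^<$, so every $L'$-formula is equivalent in $M'$ to an $L\cup\{<\}$-formula, for which we have a Skolem function. Hence $\mathrm{Th}(M')$ has built-in Skolem functions.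

**Step 4: indiscernibles indexed by $\mathbb Q$.** The purpose is to find a model with very many symmetries. Add new constants $a_q$, $q\in\mathbb Q$, and consider
$$\mathrm{Th}(M')\cup\{a_p\ne a_q:p\neq q\}\cup\{\varphi(a_{\bar p})\leftrightarrow\varphi(a_{\bar q}):\ \varphi\text{ an }L'\text{-formula},\ \bar p,\bar q \text{ increasing}\}.$$
We check that each finite part has a model. It mentions finitely many constants $a_{q_1},\dots,a_{q_s}$ with $q_1<\dots<q_s$, and finitely many formulas $\varphi_1,\dots,\varphi_r$, where $\varphi_i$ has $m_i$ free variables. Color each $m_i$-element subset of $\omega$ by the truth value in $M'$ of $\varphi_i$ at its increasing enumeration. Applying Ramsey's theorem $r$ times, we find an infinite $Y\subseteq\omega$ on which, for each $i$, all $m_i$-element subsets have the same color. Interpret $a_{q_1},\dots,a_{q_s}$ as any $s$ elements of $Y$ in increasing order. Then increasing tuples of indices go to increasing tuples of $Y$, and the finite part holds in $M'$. By compactness there is $N'\models\mathrm{Th}(M')$ with distinct elements $(a_q)_{q\in\mathbb Q}$ that are order-indiscernible for all $L'$-formulas.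

**Step 5: automorphisms from order-automorphisms.** The purpose is to turn symmetries of $\mathbb Q$ into symmetries of a countable model. Let $N$ be the set of all values $t(a_{\bar p})$ with $t$ an $L'$-term and $\bar p$ increasing. It is closed under the functions of $L'$, because the finitely many indices involved can be merged into one increasing tuple. So $N\prec N'$. It is countable, since $L'$ and $\mathbb Q$ are, and it is infinite, since the $a_q$ are distinct.

Let $\sigma$ be an order-automorphism of $\mathbb Q$ and put
$$\hat\sigma\big(t(a_{\bar p})\big)=t(a_{\sigma\bar p}).$$
*Well defined:* suppose $t(a_{\bar p})=t'(a_{\bar q})$. Let $\bar r$ be the increasing enumeration of all entries of $\bar p$ and $\bar q$. The equation is an $L'$-formula true of $a_{\bar r}$. Since $\sigma\bar r$ is increasing too, indiscernibility makes it true of $a_{\sigma\bar r}$, that is, $t(a_{\sigma\bar p})=t'(a_{\sigma\bar q})$. *Preserves all formulas:* a statement $\theta(t_1(a_{\bar p_1}),\dots,t_l(a_{\bar p_l}))$ is in the same way an $L'$-formula about one increasing tuple $a_{\bar r}$. It holds in $N'$ if and only if it holds for $a_{\sigma\bar r}$, and $N\prec N'$ lets us evaluate it in $N$. *Bijective:* the map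 induced by $\sigma^{-1}$ is an inverse. So $\hat\sigma\in\mathrm{Aut}(N)$.

**Step 6: choosing $\sigma$ and returning to $K$.** The purpose is to get the desired element. Let $\sigma(q)=q$ for $q\le0$ and $\sigma(q)=2q$ for $q>0$. Then $\hat\sigma$ fixes the infinitely many elements $a_q$ with $q\le0$ and moves $a_1$ to $a_2\ne a_1$. The reduct $N|L$ is a countably infinite model of $\mathrm{Th}(M)$, so by Step 2 there is an isomorphism $\iota:N|L\to M$. Then $\iota\hat\sigma\iota^{-1}\in\mathrm{Aut}(M)=K$ is not the identity and has infinitely many fixed points. $\square$

*Proof of Theorem 4.* Let $G$ be an mcg and $K$ its closure in $S_\infty$, a closed subgroup of $S_\infty$.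

**Step 1: $G\ne K$.** The purpose is to apply Proposition 6. By Theorem 2, $G$ is oligomorphic. Since $K\supseteq G$, every $K$-orbit on $\omega^n$ is a union of $G$-orbits, so $K$ is oligomorphic. By Proposition 6, $K$ contains a non-identity element with infinitely many fixed points. As $G$ is cofinitary, this element is not in $G$. So $G\ne K$, and $G$ is not closed in $S_\infty$.

**Step 2: $G$ is not $G_\delta$.** The purpose is to upgrade "not closed in $S_\infty$" by a category argument. Suppose $G$ is $G_\delta$ in $\omega^\omega$. Then it is a dense $G_\delta$ subset of the Polish group $K$, hence comeager in $K$. Let $k\in K$. Left translation by $k$ is a homeomorphism of $K$, so $kG$ is also comeager. By the Baire category theorem $G\cap kG\neq\emptyset$, say $g=kg'$ with $g,g'\in G$. Then $k=g(g')^{-1}\in G$. So $G=K$, which contradicts Step 1. $\blacksquare$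

## 10. Borel complexity and Baire category: proof of Corollary 5

**Part (a).** A $\Sigma^0_2$ mcg exists by the result quoted in Section 3, and by Theorem 4 no mcg is $\Pi^0_2$. In particular none is open or closed, since open and closed sets are $\Pi^0_2$. So $\Sigma^0_2$ is the lowest possible complexity. A $\Sigma^0_2$ mcg is thus a set in $\Sigma^0_2\setminus\Pi^0_2$ of the zero-dimensional Polish space $\omega^\omega$. By the theorem recalled in Section 1 (Wadge; Kechris, *Classical Descriptive Set Theory*, Thm. 22.10) it is $\Sigma^0_2$-complete.

**Part (b).** Recall that a set has the *Baire property* in $K$ if it differs from an open set by a meager set; analytic subsets of Polish spaces have it. If $G$ is analytic in $\omega^\omega$, it is analytic in the Polish space $K$, so the case named in parentheses is covered. Recall also Pettis' theorem: if a subset $B$ of a Polish group has the Baire property and is not meager, then $BB^{-1}$ contains a neighborhood of the identity.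

Let $G$ be an mcg with the Baire property in its closure $K$ in $S_\infty$, and suppose that $G$ is not meager in $K$. By Pettis' theorem $G=GG^{-1}$ contains a neighborhood of the identity of $K$. Translating it by elements of $G$, we see that $G$ is open in $K$. An open subgroup is closed, because its complement is a union of cosets, each of which is open. So $G$ is closed in $K$. It is also dense in $K$, so $G=K$. But then $G$ is closed in $S_\infty$, which contradicts Theorem 4. Hence $G$ is meager in $K$. $\blacksquare$
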